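\title{Free group factors as cores of HT inclusions}

\begin{abstract}
We show that every free group factor $L(\mathbb F_n)$, $2\le n\le\infty$, embeds in a separable II$_1$ factor $M$ as an irreducible regular subfactor such that the inclusion is rigid and $M$ has property H relative to it. The same holds for all interpolated free group factors and for all amplifications of $L(\mathbb F_{11})*C_0$, where $C_0$ is any separable tracial von Neumann algebra. For $N=L(\mathbb F_{11})*C_0$ itself, the factor $M$ is a crossed product $N\rtimes\mathbb F_k$. Rigidity comes from property (T) of $\operatorname{Aut}(\mathbb F_5)$, which controls a free subgroup $\mathbb F_3\subset\mathcal U(N)$, and from an automorphism $\theta$ of $N$ for which the unitaries $g^{-1}\theta(g)$, $g\in\mathbb F_3$, are dense in $\mathcal U(N)$.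
\end{abstract}

\section{Introduction}

\subsection{The problem}

All von Neumann algebras in this paper are separable, that is, they act on separable Hilbert spaces. Let $M$ be a II$_1$ factor with faithful normal trace $\tau$, and put $\|x\|_2=\tau(x^*x)^{1/2}$. A completely positive map $\phi:M\to M$ is \emph{regular} if $\phi(1)\le1$ and $\tau\circ\phi\le\tau$. The Schwarz inequality $\phi(x)^*\phi(x)\le\phi(x^*x)$, valid because $\phi(1)\le1$, gives $\|\phi(x)\|_2\le\|x\|_2$. So $T_\phi(\hat x)=\widehat{\phi(x)}$ defines a contraction $T_\phi$ on $L^2(M)$.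

Let $B\subset M$ be a von Neumann subalgebra and $e_B$ the orthogonal projection of $L^2(M)$ onto $L^2(B)$. The \emph{basic construction} $\langle M,e_B\rangle$ is the von Neumann algebra on $L^2(M)$ generated by $M$ and $e_B$. Its canonical trace is the faithful normal semifinite trace $\operatorname{Tr}$ with $\operatorname{Tr}(xe_By)=\tau(xy)$ for $x,y\in M$. Let $\mathcal J(\langle M,B\rangle)$ be the norm-closed two-sided ideal of $\langle M,e_B\rangle$ generated by the projections of finite trace. For $B=\mathbb C$ the projection $e_B$ has rank one, $\langle M,e_B\rangle$ is the algebra of all bounded operators on $L^2(M)$, and $\mathcal J$ is the ideal of compact operators. In general, the elements of $\mathcal J$ are the operators that vanish at infinity relative to $B$.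

\begin{definition}\label{def:HT}
\begin{itemize}
\item[(a)] $M$ has \emph{property H relative to $B$} if there are regular completely positive maps $\phi_j:M\to M$, each $B$-bimodular and with $T_{\phi_j}\in\mathcal J(\langle M,B\rangle)$, such that $\|\phi_j(x)-x\|_2\to0$ for all $x\in M$.
\item[(b)] $B\subset M$ is \emph{rigid} (the pair $(M,B)$ has the relative property (T)) if for every $\varepsilon>0$ there are a finite set $F\subset M$ and $\delta>0$ such that every regular completely positive $\phi:M\to M$ with $\|\phi(x)-x\|_2\le\delta$ for $x\in F$ satisfies $\|\phi(b)-b\|_2\le\varepsilon$ for all $b$ in the unit ball of $B$.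
\item[(c)] $B\subset M$ is an \emph{HT inclusion} if (a) and (b) both hold.
\end{itemize}
\end{definition}

The notion in (c) is the one denoted HT$_s$ in \cite{PopaBetti}, not the slightly weaker notion called HT there.

For a subfactor $N\subset M$, the \emph{quasi-normalizer} $q\mathcal N_M(N)$ is the set of $x\in M$ for which there are $x_1,\dots,x_m\in M$ with $Nx\subset\sum_ix_iN$ and $xN\subset\sum_iNx_i$. The subfactor is \emph{quasi-regular} if $q\mathcal N_M(N)$ generates $M$, and \emph{regular} if the normalizer $\{u\in\mathcal U(M):uNu^*=N\}$ generates $M$. A normalizing unitary satisfies $Nu=uN$, so regular implies quasi-regular. (The word ``regular'' thus has two unrelated meanings, one for maps and one for subfactors.) A \emph{core} is a quasi-regular subfactor $N\subset M$ that is irreducible, $N'\cap M=\mathbb C$. It is an \emph{HT core}, respectively a \emph{rigid core}, if the inclusion is HT, respectively rigid.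

The question whether the free group factors can be realized as cores of HT, or merely rigid, inclusions is raised in \cite{Popa04}. We take it in the following form.

\medskip\noindent\textbf{Problem.} \emph{For which $n\in\{2,3,\dots\}\cup\{\infty\}$ does $L(\mathbb F_n)$ embed as an HT core in some separable II$_1$ factor? For which $n$ does it embed as a rigid core?}

\subsection{Two test cases}

Property H says that everything in $M$ outside $B$ can be deformed away by maps that are compact over $B$. Rigidity says that $B$ itself cannot be deformed by any map defined on $M$. The core conditions say that $N$ is large in $M$, so that rigidity, which passes from $B$ to smaller subalgebras, is demanded of a substantial part of $M$. Two examples show how these requirements pull against each other for free group factors.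

\begin{example}\label{ex:self}
Let $M=N=L(\mathbb F_n)$. This is a regular core, and property H holds with $\phi_j=\mathrm{id}$, since $T_{\mathrm{id}}=1=e_N$ has trace $1$. Rigidity fails. Let $a$ be one of the free generators and let $\alpha_m$ be the automorphism that multiplies $a$ by $e^{i\pi/m}$ and fixes the other generators. Then $\alpha_m\to\mathrm{id}$ pointwise in $\|\cdot\|_2$, first on the group algebra and then everywhere by density, but $\alpha_m(a^m)=-a^m$ is at distance $2$ from $a^m$.
\end{example}

\begin{example}\label{ex:scalars}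
Suppose that $M$ has property H relative to $\mathbb C$ and that $B\subset M$ contains a unitary $v$ with $\tau(v^m)=0$ for $m\ne0$. Then $B\subset M$ is not rigid: the vectors $\widehat{v^m}$ are orthonormal, each $T_{\phi_j}$ is compact, and so $\|\phi_j(v^m)-v^m\|_2\to1$ as $m\to\infty$ for every $j$. The factor $L(\mathbb F_n)$ has property H relative to $\mathbb C$ (Proposition \ref{prop:crossed} with $N=\mathbb C$). A factor $M$ in which $L(\mathbb F_n)$ is rigid cannot have it.
\end{example}

So a free group factor carries many deformations of the identity, and its rigidity has to be imposed from outside. If $M=N\rtimes\Gamma$ and the automorphisms $\alpha_m$ of Example \ref{ex:self} commute with the action, they extend to $M$ and destroy rigidity again. At the same time $\Gamma$ should have the Haagerup property, which is what gives property H in Proposition \ref{prop:crossed}, so $\Gamma$ cannot supply rigidity by being an infinite group with property (T). One might guess from this that the answer is negative. It is positive for every $n$.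

\subsection{Results}

\begin{theorem}\label{thm:A}
For every $n\in\{2,3,\dots\}\cup\{\infty\}$ there are a separable II$_1$ factor $M$ and an embedding of $L(\mathbb F_n)$ in $M$ as an HT core. The core can be taken regular.
\end{theorem}

HT cores are rigid cores, so both sets in the Problem are equal to $\{2,3,\dots\}\cup\{\infty\}$.

For a II$_1$ factor $N$ and $t>0$, the \emph{amplification} $N^t$ is $p(M_m(\mathbb C)\otimes N)p$, where $m\ge t$ is an integer and $p$ is a projection of normalized trace $t/m$; up to isomorphism it depends only on $t$. The \emph{interpolated free group factors} $L(\mathbb F_r)$, $1<r\le\infty$, are a family of II$_1$ factors that are the free group factors for integer $r$ and $r=\infty$, and satisfy \cite{DR}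
\begin{equation}\label{eq:compression}
L(\mathbb F_r)^t\cong L(\mathbb F_{1+(r-1)/t^2})\qquad(1<r<\infty,\ t>0).
\end{equation}
Theorem \ref{thm:A} follows from a stronger statement.

\begin{theorem}\label{thm:B}
There is $k_0<\infty$ such that for every separable von Neumann algebra $C_0$ with faithful normal tracial state $\tau_0$ and every $k\in\{k_0,k_0+1,\dots\}\cup\{\infty\}$, the II$_1$ factor $N=L(\mathbb F_{11})*C_0$ admits an outer action of $\mathbb F_k$ such that $N\subset N\rtimes\mathbb F_k$ is a regular HT core. For every $t>0$ the amplification $N^t$ is also a regular HT core of a separable II$_1$ factor. In particular all interpolated free group factors $L(\mathbb F_r)$, $1<r\le\infty$, are HT cores.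
\end{theorem}

\subsection{The idea of the proof}\label{sec:idea}

For an outer action of a free group $\Gamma$, the inclusion $N\subset M=N\rtimes\Gamma$ is a regular core with property H (Section \ref{sec:crossed}). The task is to choose the action so that the inclusion is rigid. A regular map $\phi$ on $M$ gives an $M$--$M$ bimodule with a vector $\xi$, and $\phi(x)\approx x$ translates into $x\xi\approx\xi x$ (Lemma \ref{lem:bimodule}). So we must show that if $\xi$ almost commutes with a fixed finite set, then it almost commutes, uniformly, with all unitaries of $N$. This is done in two moves (Section \ref{sec:rigid}).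

First, some generators of $\Gamma$ act on a subgroup $\mathbb F_5\subset\mathcal U(N)$ by a generating set of $\operatorname{Aut}(\mathbb F_5)$. Property (T) of $\operatorname{Aut}(\mathbb F_5)$ then makes $\xi$ almost commute uniformly with a subgroup $\mathbb F_3\subset\mathbb F_5$. Second, one more generator $u$ of $\Gamma$ acts on $\mathbb F_3$ by an automorphism $\theta$ of $N$. A vector that almost commutes with $g$ and $u$ almost commutes with $g^{-1}ugu^*=g^{-1}\theta(g)$, with a bound independent of $g\in\mathbb F_3$. If these unitaries are $\|\cdot\|_2$-dense in $\mathcal U(N)$, rigidity follows.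

The heart of the paper is the existence of such a $\theta$ (Theorem \ref{thm:density}). The mechanism is visible when one only asks for density in the scalar unitaries.

\begin{example}\label{ex:toy}
Let $a$ be a free generator of $\mathbb F_n$, and for $t\in\mathbb R$ let $\theta_t$ multiply $a$ by $e^{it}$ and fix the other generators. For $g=a^m$ we have $g^{-1}\theta_t(g)=e^{itm}$. Fix a scalar $v$ of modulus one and $\varepsilon>0$, and let $O_{v,\varepsilon}$ be the open set of all $t$ with $|e^{itm}-v|<\varepsilon$ for some $m$. It is dense: every interval of length $2\pi/m$ contains a $t$ with $e^{itm}=v$. By Baire's theorem there is $t$ with $\{g^{-1}\theta_t(g):g\in\langle a\rangle\}$ dense in the circle. What makes $O_{v,\varepsilon}$ dense is that a long word amplifies a small perturbation of a letter into a prescribed change of order one.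
\end{example}

The proof of Theorem \ref{thm:density} is the same Baire argument in a group of automorphisms of $N$. The amplification step must now produce an arbitrary unitary of $N$. Section \ref{sec:word} does this when the target is a free generator $y$: there are a word $W$ in three other letters and an automorphism that moves one letter by $\varepsilon$ and sends $W$ close to $Wy$. Section \ref{sec:density} reduces all targets to this one. This gives the theorems for $N=L(\mathbb F_{11})*C_0$, hence for $n\ge11$; Section \ref{sec:amp} passes to amplifications and reaches $2\le n\le10$ through \eqref{eq:compression}.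

\section{Tracial algebras, free products and bimodules}\label{sec:prelim}

\subsection{Tracial von Neumann algebras}

A \emph{tracial} von Neumann algebra is one with a fixed faithful normal tracial state $\tau$. We use the following textbook facts. One has $\|xyz\|_2\le\|x\|\,\|y\|_2\,\|z\|$ and $\|x^*\|_2=\|x\|_2$. The unit ball is complete in $\|\cdot\|_2$. For a subalgebra $B$, the projection $e_B$ restricts to the trace-preserving conditional expectation $E_B$, which is norm-contractive. A unital trace-preserving $*$-homomorphism from a weakly dense unital $*$-subalgebra into another tracial algebra extends uniquely to a normal trace-preserving embedding. In a tracial algebra $XX^*=1$ implies $X^*X=1$, and every $x$ can be written $x=u|x|$ with $u$ unitary. In a II$_1$ factor the trace is unique, so automorphisms are $\|\cdot\|_2$-isometric; a projection $q$ is equivalent to a subprojection of $p$ if $\tau(q)\le\tau(p)$, and projections of equal trace are unitarily conjugate.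

For a countable group $\Lambda$ we identify group elements with their canonical unitaries in $L(\Lambda)$. Thus $\tau(g)=0$ for $g\ne1$, the group is an orthonormal basis of $L^2(L(\Lambda))=\ell^2(\Lambda)$, and $x\in L(\Lambda)$ has Fourier coefficients $x(h)=\tau(xh^{-1})$.

\begin{lemma}\label{lem:unitaries}
Let $Q\subset N$ be tracial von Neumann algebras.
\begin{itemize}
\item[(a)] Every $x\in N$ with $\|x\|\le1$ is the average of two unitaries of $N$.
\item[(b)] If $v\in\mathcal U(N)$ and $\|v-q\|_2\le\rho$ for some $q\in Q$, then $\|v-\tilde v\|_2\le3\rho$ for some $\tilde v\in\mathcal U(Q)$.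
\end{itemize}
\end{lemma}

\begin{proof}
(a) Write $x=u|x|$. Then $w=|x|+i(1-|x|^2)^{1/2}$ is unitary and $x=\frac12(uw+uw^*)$.

(b) Let $m=E_Q(v)$. It is the point of $L^2(Q)$ nearest to $v$, so $\|v-m\|_2\le\rho$, and $\|m\|\le1$. Write $m=\tilde v|m|$ with $\tilde v\in\mathcal U(Q)$. Since $\|(1+|m|)^{-1}\|\le1$,
\[
\|m-\tilde v\|_2=\|1-|m|\|_2\le\|1-m^*m\|_2\le\|v^*(v-m)\|_2+\|(v-m)^*m\|_2\le2\rho.\qedhere
\]
\end{proof}

\subsection{Free products}

Call $x$ \emph{centered} if $\tau(x)=0$. Subalgebras $A_1,A_2$ of a tracial algebra $N$ are \emph{free} if $\tau(x_1\cdots x_n)=0$ whenever the $x_i$ are centered and lie alternately in $A_1$ and $A_2$. We write $N=A_1*A_2$ if moreover they generate $N$. Freeness determines $\tau$ on the generated algebra. Hence trace-preserving embeddings of $A_1$ and $A_2$ into a tracial algebra $P$ with free images extend to a trace-preserving embedding of $A_1*A_2$; in particular automorphisms of the factors combine to an automorphism of the free product. The free product is associative, and $L(\Lambda_1*\Lambda_2)=L(\Lambda_1)*L(\Lambda_2)$.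 A \emph{Haar unitary} is a unitary $a$ with $\tau(a^m)=0$ for $m\ne0$; it generates a copy $L\langle a\rangle$ of $L(\mathbb Z)$.

If $N=A*D$, then $L^2(N)\ominus L^2(A)$ is the closed span of the products $x_0d_1x_1\cdots d_nx_n$, $n\ge1$, with $d_i\in D$ centered, $x_i\in A$, and $x_1,\dots,x_{n-1}$ centered. Sending such a product to $x_0\otimes(d_1x_1\cdots d_n)\otimes x_n$ gives an isomorphism of $A$-bimodules
\begin{equation}\label{eq:coarse}
L^2(N)\ominus L^2(A)\cong L^2(A)\otimes\mathcal K\otimes L^2(A)
\end{equation}
for some Hilbert space $\mathcal K$, with $A$ acting on the outer legs. The next lemma will give both factoriality of $N$ and outerness of the action.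

\begin{lemma}\label{lem:intertwiner}
Let $\Lambda$ be an infinite countable group, $N=L(\Lambda)*D$, and $c:\Lambda\to\Lambda$ a homomorphism. Let $u\in N$ satisfy $c(g)u=ug$ for all $g\in\Lambda$. Then $u\in L(\Lambda)$, and for every $h$ with $u(h)\ne0$ the subgroup $\{g\in\Lambda:c(g)=hgh^{-1}\}$ has finite index.
\end{lemma}

\begin{proof}
The vector $\hat u$ is invariant under the representation $g\cdot\xi=c(g)\xi g^{-1}$ of $\Lambda$ on $L^2(N)$, which preserves $\ell^2(\Lambda)$ and its complement \eqref{eq:coarse}. On the complement, $g$ permutes the orthonormal basis $h\otimes e_i\otimes h'$ by sending it to $c(g)h\otimes e_i\otimes h'g^{-1}$. The last leg shows that all orbits are infinite. An invariant vector has square-summable coefficients that are constant on orbits, so it vanishes on infinite orbits. Hence $u=E_{L(\Lambda)}(u)$. On $\ell^2(\Lambda)$ the group permutes the basis by $h\mapsto c(g)hg^{-1}$, so $u(h)\ne0$ forces the orbit of $h$ to be finite, and the stabilizer of $h$ is the subgroup in the statement.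
\end{proof}

In a free group, multiplying a basis element by a word in the other basis elements is an automorphism. The same holds with an arbitrary unitary in place of the word.

\begin{lemma}[shears]\label{lem:shear}
Let $N=R*L\langle a\rangle$ with $a$ a Haar unitary, and let $v\in\mathcal U(R)$. There is an automorphism $\chi$ of $N$ that fixes $R$ pointwise and has $\chi(a)=av$.
\end{lemma}

\begin{proof}
For a unitary $b$, call $r_0b^{e_1}r_1\cdots b^{e_n}r_n$ ($n\ge1$, $e_i=\pm1$, $r_i\in R$) a \emph{reduced product in $b$} if $r_i$ is centered whenever $1\le i<n$ and $e_i\ne e_{i+1}$. Reduced products in $a$ have trace $0$. Indeed, write each of the remaining $r_i$, including $r_0$ and $r_n$, as a scalar plus a centered element, expand, and merge neighboring powers of $a$, which have equal signs. Each term is a scalar times an alternating product of centered elements of $R$ and nonzero powers of $a$, with at least one power of $a$.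

Now take a reduced product in $b=av$ and substitute $b=av$, $b^{-1}=v^*a^{-1}$. An $r_i$ between $b$ and $b^{-1}$ becomes $vr_iv^*$, which is centered, and an $r_i$ between $b^{-1}$ and $b$ is unchanged. So we obtain a reduced product in $a$, of trace $0$. Nonzero powers of $b$, and alternating products of such powers with centered elements of $R$, are reduced products in $b$. Hence $b$ is a Haar unitary free from $R$, and there is a trace-preserving embedding $\chi:N\to N$ fixing $R$ with $\chi(a)=b$. Its range contains $R$ and $a=bv^*$, so $\chi$ is onto.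
\end{proof}

\subsection{The bimodule of a regular map}

\begin{lemma}\label{lem:bimodule}
Let $\phi$ be a regular completely positive map on a II$_1$ factor $M$. There are a Hilbert space $H$ with commuting left and right actions of $M$ by $*$-representations and a vector $\xi\in H$ with $\|\xi\|\le1$ such that, writing $[x,\xi]=x\xi-\xi x$, for all $x,y\in M$:
\begin{itemize}
\item[(R0)] $\|x\xi\|\le\|x\|_2$, $\ \|\xi x\|\le\|x\|_2$, and $\|[xy,\xi]\|\le\|x\|\,\|[y,\xi]\|+\|y\|\,\|[x,\xi]\|$;
\item[(R1)] $\|[x,\xi]\|^2\le2\operatorname{Re}\tau((x-\phi(x))x^*)\le2\|x\|_2\|\phi(x)-x\|_2$;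
\item[(R2)] if $\|x\|\le1$, then $\|\phi(x)-x\|_2^2\le2\|1-\phi(1)\|_2+2\|[x,\xi]\|$.
\end{itemize}
\end{lemma}

\begin{proof}
On the algebraic tensor product $M\odot M$ put $\langle x_1\otimes y_1,x_2\otimes y_2\rangle=\tau(\phi(x_2^*x_1)y_1y_2^*)$. For $\zeta=\sum_ix_i\otimes y_i$ we have $\langle\zeta,\zeta\rangle=\tau(Z)$ with $Z=\sum_{i,j}y_j^*\phi(x_j^*x_i)y_i$, and $Z\ge0$ because the matrix $[\phi(x_j^*x_i)]$ is positive. Left multiplication by $x$ has norm at most $\|x\|$ because $[x_j^*x^*xx_i]\le\|x\|^2[x_j^*x_i]$, and right multiplication by $y$ has norm at most $\|y\|$ because $\tau(y^*Zy)\le\|y\|^2\tau(Z)$. Let $H$ be the separation and completion, and $\xi=1\otimes1$. Then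
\[
\|x\xi\|^2=\tau(\phi(x^*x)),\qquad\|\xi x\|^2=\tau(\phi(1)xx^*),\qquad\langle x\xi,\xi x\rangle=\tau(\phi(x)x^*).
\]
The first two quantities are at most $\|x\|_2^2$, by $\tau\circ\phi\le\tau$ and $\phi(1)\le1$ respectively. With $[xy,\xi]=x[y,\xi]+[x,\xi]y$ this gives (R0), and expanding $\|x\xi-\xi x\|^2$ gives (R1). For (R2), $\|\phi(x)\|_2\le\|x\|_2$ yields $\|\phi(x)-x\|_2^2\le2\|x\|_2^2-2\operatorname{Re}\langle x\xi,\xi x\rangle$. Moreover
\[
\operatorname{Re}\langle x\xi,\xi x\rangle\ge\|\xi x\|^2-\|[x,\xi]\|\,\|\xi x\|\ge\|x\|_2^2-\tau((1-\phi(1))xx^*)-\|[x,\xi]\|,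
\]
and $\tau((1-\phi(1))xx^*)\le\|1-\phi(1)\|_2$ since $\|xx^*\|_2\le1$.
\end{proof}

For a unitary $u$ we have $\|[u,\xi]\|=\|u\xi u^*-\xi\|$; we use both forms.

\section{Crossed products: cores with property H}\label{sec:crossed}

Let a countable group $\Gamma$ act by trace-preserving automorphisms $\sigma_g$ on a tracial algebra $N$. The crossed product $M=N\rtimes_\sigma\Gamma$ is the tracial algebra generated by $N$ and unitaries $u_g$ with $u_gu_h=u_{gh}$, $u_gxu_g^*=\sigma_g(x)$, and $\tau(xu_g)=0$ for $x\in N$, $g\ne1$. Thus $L^2(M)$ is the orthogonal sum of the spaces $L^2(N)u_g$, and every $x\in M$ has an expansion $x=\sum_gx_gu_g$ in $L^2(M)$ with $x_g=E_N(xu_g^*)\in N$. The action is \emph{outer} if no $\sigma_g$ with $g\ne1$ is of the form $\operatorname{Ad}u=u\,\cdot\,u^*$ with $u\in\mathcal U(N)$.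

A function $\varphi$ on $\Gamma$ with $\varphi(1)=1$ is positive definite if and only if $\varphi(g)=\langle\pi(g)\zeta,\zeta\rangle$ for a unitary representation $\pi$ and a unit vector $\zeta$. The group has the \emph{Haagerup property} if there are positive definite $\varphi_j\in c_0(\Gamma)$ with $\varphi_j(1)=1$ and $\varphi_j\to1$ pointwise. Free groups have it \cite{Haa79}.

\begin{proposition}\label{prop:crossed}
Let $M=N\rtimes_\sigma\Gamma$.
\begin{itemize}
\item[(a)] If $N$ is a II$_1$ factor and $\sigma$ is outer, then $M$ is a II$_1$ factor and $N\subset M$ is a regular core.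
\item[(b)] For every positive definite $\varphi$ on $\Gamma$ with $\varphi(1)=1$ there is a normal, unital, trace-preserving, $N$-bimodular, completely positive map $\Phi_\varphi$ on $M$ with $\Phi_\varphi(xu_g)=\varphi(g)xu_g$ for $x\in N$.
\item[(c)] If $\Gamma$ has the Haagerup property and $M$ is a II$_1$ factor, then $M$ has property H relative to $N$.
\end{itemize}
\end{proposition}

\begin{proof}
(a) Let $x=\sum_gx_gu_g\in N'\cap M$. Comparing coefficients in $yx=xy$ gives $yx_g=x_g\sigma_g(y)$ for $y\in N$, and taking adjoints gives $x_g^*y=\sigma_g(y)x_g^*$. Hence $yx_gx_g^*=x_g\sigma_g(y)x_g^*=x_gx_g^*y$, so $x_gx_g^*$ is a scalar. If $x_g\ne0$, it is a multiple of a unitary $u\in N$, and $\sigma_g=\operatorname{Ad}u^*$; this forces $g=1$. So $x=x_1$ is central in $N$, and $N'\cap M=\mathbb C$. In particular $M$ is a factor, of type II$_1$. The unitaries of $N$ and the $u_g$ normalize $N$ and generate $M$.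

(b) Let $\varphi(g)=\langle\pi(g)\zeta,\zeta\rangle$ with $\pi$ acting on $\mathcal H$. Define a unitary $V$ on $L^2(M)\otimes\mathcal H$ by $V(\widehat{xu_g}\otimes\zeta')=\widehat{xu_g}\otimes\pi(g)\zeta'$. For $y\in N$ and $h\in\Gamma$,
\[
V(yu_h\otimes1)V^*(\widehat{xu_g}\otimes\zeta')=\widehat{yu_hxu_g}\otimes\pi(hg)\pi(g)^{-1}\zeta',
\]
so $V(yu_h\otimes1)V^*=yu_h\otimes\pi(h)$. Let $J_\zeta$ be the isometry $\xi\mapsto\xi\otimes\zeta$ and put $\Phi_\varphi(m)=J_\zeta^*V(m\otimes1)V^*J_\zeta$. This map is normal, unital and completely positive, and $\Phi_\varphi(yu_h)=\varphi(h)yu_h$. On the weakly dense span of the $Nu_h$ it takes values in $M$, is $N$-bimodular, and preserves $\tau$ because $\varphi(1)=1$. By normality all this holds on $M$.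

(c) Let $\Phi_j=\Phi_{\varphi_j}$. Then $\|\Phi_j(x)-x\|_2^2=\sum_g|\varphi_j(g)-1|^2\|x_g\|_2^2\to0$ by dominated convergence. The projection onto $L^2(N)u_g=u_gL^2(N)$ is $u_ge_Nu_g^*$, which has trace $\tau(u_gu_g^*)=1$. These projections are mutually orthogonal and $T_{\Phi_j}=\sum_g\varphi_j(g)u_ge_Nu_g^*$. Since $\varphi_j\in c_0(\Gamma)$, the sum converges in norm, so $T_{\Phi_j}\in\mathcal J(\langle M,N\rangle)$.
\end{proof}

\section{The action and its rigidity}\label{sec:rigid}

\subsection{A uniform estimate from property (T)}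

A countable group has \emph{property (T)} if it has a finite generating set $s_1,\dots,s_p$ and a \emph{Kazhdan constant} $\kappa>0$ such that $\max_i\|U_{s_i}\zeta-\zeta\|\ge\kappa\|\zeta\|$ for every unitary representation $U$ and every vector $\zeta$ orthogonal to the invariant vectors. The group $\operatorname{Aut}(\mathbb F_5)$ has property (T) \cite{KNO}. We fix such $s_1,\dots,s_p$ and $\kappa$ for it, and free generators $a_1,\dots,a_5$ of $\mathbb F_5$.

In $M$ the automorphisms $s_i$ will be implemented by generators $u_i$ of a free group. Conjugation by $u_i$ defines unitaries $V_i$ on the bimodule $H$, but these do not satisfy the relations of $\operatorname{Aut}(\mathbb F_5)$, so property (T) cannot be applied on $H$. The relations do hold for the automorphisms $\operatorname{Ad}V_i$ of the von Neumann algebra generated by the conjugation action of $\mathbb F_5$ on $H$. To turn this action on an algebra into a unitary representation we use the standard form \cite{Haa75}. Every von Neumann algebra $\mathcal P$ has a faithful representation on a Hilbert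 space $L^2(\mathcal P)$ with a conjugation $J$ and a cone $L^2_+$ such that:
\begin{itemize}
\item[(SF1)] each $\rho\in\operatorname{Aut}(\mathcal P)$ is implemented, $\rho=\operatorname{Ad}U_\rho$, by a unique unitary $U_\rho$ that commutes with $J$ and preserves $L^2_+$, and $\rho\mapsto U_\rho$ is a homomorphism;
\item[(SF2)] each normal positive functional $\psi$ is the vector functional of a unique vector $\psi^{1/2}\in L^2_+$, so that $U_\rho\psi^{1/2}=(\psi\circ\rho^{-1})^{1/2}$;
\item[(SF3)] $\|\psi^{1/2}-\psi'^{1/2}\|^2\le\|\psi-\psi'\|$.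
\end{itemize}
For $\mathcal P=L^\infty(X,\mu)$, a functional is a density $f\ge0$, the vector is $\sqrt f$, and (SF3) is the inequality $|\sqrt s-\sqrt t|^2\le|s-t|$ integrated over $X$. We also use that the vector functionals of $\xi_1,\xi_2$ differ in norm by at most $(\|\xi_1\|+\|\xi_2\|)\|\xi_1-\xi_2\|$.

\begin{lemma}\label{lem:T}
Let $\pi$ be a unitary representation of $\mathbb F_5$ on $H$ and $V_1,\dots,V_p$ unitaries on $H$ with $V_i\pi(g)V_i^*=\pi(s_i(g))$. Let $\xi\in H$ with $\|\xi\|\le1$, and suppose $\|V_i\xi-\xi\|\le\delta_1$ for all $i$ and $\|\pi(a_5)\xi-\xi\|\le\delta_1$. Put $\delta_2=2\kappa^{-1}\sqrt{2\delta_1}$ and $\delta_3=\delta_1+\sqrt{\delta_1^2+4\delta_2}$. Then $\|\pi(g)\xi-\xi\|\le\delta_3$ for all $g\in\mathbb F_3=\langle a_1,a_2,a_3\rangle$.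
\end{lemma}

\begin{proof}
Let $\mathcal P=\pi(\mathbb F_5)''$ and $\psi(x)=\langle x\xi,\xi\rangle$ on $\mathcal P$. Each $\operatorname{Ad}V_i$ permutes $\pi(\mathbb F_5)$, hence restricts to an automorphism of $\mathcal P$. Write $s\in\operatorname{Aut}(\mathbb F_5)$ as a word in the $s_i^{\pm1}$. The corresponding product of the $(\operatorname{Ad}V_i)^{\pm1}$ is a normal automorphism of $\mathcal P$ sending $\pi(g)$ to $\pi(s(g))$. This property determines it, so it depends only on $s$. We obtain a homomorphism $\rho:\operatorname{Aut}(\mathbb F_5)\to\operatorname{Aut}(\mathcal P)$ with $\rho_s(\pi(g))=\pi(s(g))$ and $\rho_{s_i}=\operatorname{Ad}V_i|_{\mathcal P}$, and by (SF1) a unitary representation $U_s=U_{\rho_s}$ on $L^2(\mathcal P)$.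

The functional $\psi\circ\rho_{s_i}^{-1}$ is $x\mapsto\langle xV_i\xi,V_i\xi\rangle$. By (SF2) and (SF3),
\[
\|U_{s_i}\psi^{1/2}-\psi^{1/2}\|^2\le\|\psi\circ\rho_{s_i}^{-1}-\psi\|\le2\|V_i\xi-\xi\|\le2\delta_1.
\]
Write $\psi^{1/2}=\zeta_0+\zeta$ with $\zeta_0$ invariant and $\zeta$ orthogonal to the invariant vectors. Then $\kappa\|\zeta\|\le\sqrt{2\delta_1}$, and $\|U_s\psi^{1/2}-\psi^{1/2}\|=\|U_s\zeta-\zeta\|\le\delta_2$ for \emph{all} $s$. Since $\psi\circ\rho_s$ is the vector functional of $U_{s^{-1}}\psi^{1/2}$ and $\|\psi^{1/2}\|^2=\psi(1)\le1$, we get $\|\psi\circ\rho_s-\psi\|\le2\delta_2$. Therefore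
\[
\|\pi(s(a_5))\xi-\xi\|^2=2\|\xi\|^2-2\operatorname{Re}\psi(\rho_s(\pi(a_5)))\le\|\pi(a_5)\xi-\xi\|^2+4\delta_2\le\delta_1^2+4\delta_2.
\]
So the whole orbit of $a_5$ is controlled uniformly. For $g\in\mathbb F_3$, the element $a_5g$ lies in this orbit: it is $s(a_5)$ for the automorphism $s$ that fixes $a_1,\dots,a_4$ and sends $a_5$ to $a_5g$. From $\pi(g)=\pi(a_5)^{-1}\pi(a_5g)$ we get $\|\pi(g)\xi-\xi\|\le\|\pi(a_5g)\xi-\xi\|+\|\pi(a_5)\xi-\xi\|\le\delta_3$.
\end{proof}

\subsection{Spreading the estimate over $N$}

Lemma \ref{lem:T} controls a subgroup $\mathbb F_3$ and says nothing about the rest of $N$. The following theorem supplies the automorphism that carries the estimate everywhere. Let $C$ be a separable tracial von Neumann algebra and $N=L(\mathbb F_9)*C$, with $a_1,\dots,a_9$ the free generators of $\mathbb F_9$. This is a II$_1$ factor. Indeed, if $u\in N$ commutes with $\mathbb F_9$, Lemma \ref{lem:intertwiner} with $c=\mathrm{id}$ shows that $u\in L(\mathbb F_9)$ is supported on elements with centralizer of finite index; centralizers of nontrivial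 elements are cyclic, so $u$ is a scalar. Let $\operatorname{Aut}_C(N)$ be the group of automorphisms of $N$ that fix $C$ pointwise.

\begin{theorem}\label{thm:density}
There is $\theta\in\operatorname{Aut}_C(N)$ such that $\{g^{-1}\theta(g):g\in\mathbb F_3=\langle a_1,a_2,a_3\rangle\}$ is $\|\cdot\|_2$-dense in $\mathcal U(N)$.
\end{theorem}

The proof occupies Sections \ref{sec:word} and \ref{sec:density}, which do not depend on the present section.

\subsection{The action}\label{sec:action}

Let $C_0$ be as in Theorem \ref{thm:B} and $C=C_0*L(\mathbb F_2)$, so that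
\[
N=L(\mathbb F_9)*C_0*L(\mathbb F_2)\cong L(\mathbb F_{11})*C_0.
\]
Let $\theta$ be as in Theorem \ref{thm:density}, let $\mathbb F_5=\langle a_1,\dots,a_5\rangle$, put $k_0=p+1$, and fix $k_0\le k\le\infty$. We want a free group acting through $s_1,\dots,s_p$ and $\theta$. As it stands, such an action is not even faithful, since a relation among the $s_i$ is a nontrivial word that acts trivially. The extra factor $L(\mathbb F_2)$, which $\theta$ does not move, serves to repair this.

The map $\operatorname{Aut}(\mathbb F_2)\to GL_2(\mathbb Z)$, $c\mapsto\bar c$, given by abelianization is onto, because the elementary and the diagonal matrices, which generate $GL_2(\mathbb Z)$, lift. The group $GL_2(\mathbb Z)$ contains a free group of rank two, hence of every countable rank. Choose $c_i\in\operatorname{Aut}(\mathbb F_2)$, $1\le i\le k$ (all $i\ge1$ if $k=\infty$), such that the $\bar c_i$ freely generate a free group. Let $\tilde c_i$ be the automorphism of $N$ that acts by $c_i$ on $L(\mathbb F_2)$ and trivially on $L(\mathbb F_9)$ and $C_0$. Define $\gamma_i\in\operatorname{Aut}(N)$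 as follows.
\begin{itemize}
\item For $i\le p$, $\gamma_i$ acts by $s_i$ on $L(\mathbb F_5)$, by $c_i$ on $L(\mathbb F_2)$, and trivially on $a_6,\dots,a_9$ and $C_0$.
\item $\gamma_{p+1}=\theta\circ\tilde c_{p+1}$, and $\gamma_i=\tilde c_i$ for $i>p+1$.
\end{itemize}
Let $\sigma$ be the action of $\Gamma=\mathbb F_k$ in which the $i$-th generator acts by $\gamma_i$. Let $M=N\rtimes_\sigma\Gamma$, and write $u_i$ for the canonical unitary of the $i$-th generator.

\begin{lemma}\label{lem:outer}
The action $\sigma$ is outer.
\end{lemma}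

\begin{proof}
Since $\theta$ fixes $C\supset L(\mathbb F_2)$, every $\gamma_i$ restricts to $c_i$ on $L(\mathbb F_2)$. So $\sigma_w$ restricts to $c_w$, where $w\mapsto c_w$ is the homomorphism $\Gamma\to\operatorname{Aut}(\mathbb F_2)$ defined by the $c_i$, and $\bar c_w\ne1$ for $w\ne1$. Suppose $\sigma_w=\operatorname{Ad}u$ with $u\in\mathcal U(N)$. Then $c_w(g)u=ug$ for $g\in\mathbb F_2$. By Lemma \ref{lem:intertwiner} there are $h\in\mathbb F_2$ and a subgroup $\Lambda_0\subset\mathbb F_2$ of finite index with $c_w(g)=hgh^{-1}$ on $\Lambda_0$. Then the matrix $\bar c_w$ fixes the image of $\Lambda_0$ in $\mathbb Z^2$, a subgroup of finite index, which spans $\mathbb Q^2$. So $\bar c_w=1$ and $w=1$.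
\end{proof}

\begin{proposition}\label{prop:rigid}
The inclusion $N\subset M$ is rigid.
\end{proposition}

\begin{proof}
Let $F=\{1,u_1,\dots,u_{p+1},a_5\}$. Let $\phi$ be regular with $\|\phi(x)-x\|_2\le\delta$ on $F$, and let $H,\xi$ be as in Lemma \ref{lem:bimodule}. Define unitaries on $H$ by $\pi(g)\zeta=g\zeta g^{-1}$ for $g\in\mathbb F_5$ and $V_i\zeta=u_i\zeta u_i^*$ for $i\le p+1$. By (R1), $\|V_i\xi-\xi\|\le\delta_1$ and $\|\pi(a_5)\xi-\xi\|\le\delta_1$ with $\delta_1=\sqrt{2\delta}$. For $i\le p$ we have $u_igu_i^*=s_i(g)$, hence $V_i\pi(g)V_i^*=\pi(s_i(g))$. Lemma \ref{lem:T} gives $\|g\xi g^{-1}-\xi\|\le\delta_3$ for all $g\in\mathbb F_3$.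

Since $\tilde c_{p+1}$ fixes $\mathbb F_3$, we have $u_{p+1}gu_{p+1}^*=\theta(g)$ for $g\in\mathbb F_3$. With $V=V_{p+1}$,
\[
\|\theta(g)\xi\theta(g)^*-\xi\|=\|V\pi(g)V^*\xi-\xi\|=\|\pi(g)V^*\xi-V^*\xi\|\le\delta_3+2\delta_1.
\]
So the unitary $x_g=g^{-1}\theta(g)$ satisfies
\[
\|[x_g,\xi]\|=\|g^{-1}\theta(g)\xi\theta(g)^*g-\xi\|\le\|\theta(g)\xi\theta(g)^*-\xi\|+\|g^{-1}\xi g-\xi\|\le2\delta_3+2\delta_1.
\]
For $v\in\mathcal U(N)$, (R0) gives $\|[v,\xi]\|\le\|[x_g,\xi]\|+2\|v-x_g\|_2$, and the $x_g$ are dense by Theorem \ref{thm:density}. Hence $\|[v,\xi]\|\le2\delta_3+2\delta_1$ for all $v\in\mathcal U(N)$, and by Lemma \ref{lem:unitaries}(a) the same bound holds on the unit ball of $N$. By (R2), $\|\phi(x)-x\|_2^2\le2\delta+4\delta_3+4\delta_1$ there. The right side depends only on $\delta$ and $\kappa$ and tends to $0$ with $\delta$.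
\end{proof}

\begin{remark}
Without $\theta$ the proposition fails. If $\gamma_{p+1}=\tilde c_{p+1}$, every $\gamma_i$ fixes $a_9$ and preserves the algebra $R$ generated by the remaining free factors. The automorphism $\alpha_m$ that fixes $R$ and multiplies $a_9$ by $e^{i\pi/m}$ then commutes with the action and extends to $M$ by $\alpha_m(xu_g)=\alpha_m(x)u_g$. Example \ref{ex:self} applies.
\end{remark}

\section{The word lemma}\label{sec:word}

Let $G$ be the free group on $x_1,x_2,x_3$, let $\mathbb F=G*\langle y\rangle$ be the free group on $x_1,x_2,x_3,y$, and let $P=L(\mathbb F)$.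

\begin{proposition}\label{prop:word}
For each $\varepsilon>0$ there are a word $W\in G$ and an automorphism $\beta$ of $P$ fixing $x_2,x_3,y$ with $\|\beta(x_1)-x_1\|_2\le\varepsilon$ and $\|\beta(W)-Wy\|_2\le\varepsilon$.
\end{proposition}

If $x_1^{\pm1}$ occurs $L$ times in $W$, then $\|\beta(W)-W\|_2\le L\varepsilon$, while $\|Wy-W\|_2=\sqrt2$. So $W$ must be long. As in Example \ref{ex:toy}, $\beta$ will be the time-one map of a flow, and we first solve the problem to first order.

\subsection{The first-order equation}

For $h=h^*\in\mathbb C[\mathbb F]$ let $\partial$ be the derivation of $\mathbb C[\mathbb F]$ with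
\[
\partial x_1=ix_1h,\qquad\partial x_1^{-1}=-ihx_1^{-1},\qquad\partial x_2=\partial x_3=\partial y=0.
\]
It is defined on words by the Leibniz rule, and is well defined because $\partial(x_1)x_1^{-1}+x_1\partial(x_1^{-1})=0=\partial(x_1^{-1})x_1+x_1^{-1}\partial(x_1)$. Take spacers $v_1,\dots,v_L\in\langle x_2,x_3\rangle$ and put
\[
g_r=v_rx_1,\qquad W=g_1g_2\cdots g_L,\qquad t_r=g_{r+1}\cdots g_L\ \ (1\le r<L),\qquad t_L=1.
\]
Then $\partial g_r=ig_rh$ and $g_1\cdots g_r=Wt_r^{-1}$, so
\begin{equation}\label{eq:dW}
\partial W=iW\sum_{r=1}^Lt_r^{-1}ht_r.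
\end{equation}
We want $W$ to flow to $Wy$. Write $y=e^{iY}$ with $Y=Y^*\in L\langle y\rangle$. The path $We^{isY}$ has velocity $iWY$ at $s=0$, so the sum in \eqref{eq:dW} should be close to $Y$ while $\|h\|_2$ is small. When $Y$ is a scalar, $h=Y/L$ works; this is Example \ref{ex:toy}. For a logarithm of $y$ it does not, since the conjugates $t_r^{-1}Yt_r$ are mutually orthogonal. One has to choose $h$ as a combination of conjugates of $Y$ in which the unwanted terms cancel.

For a finitely supported $f\in\mathbb R[G]$ and a centered self-adjoint $S\in\mathbb C[\langle y\rangle]$ put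
\[
f\#S=\sum_{\alpha\in G}f(\alpha)\,\alpha S\alpha^{-1}.
\]
This element is self-adjoint because $f$ is real, and $g(f\#S)g^{-1}=(gf)\#S$ for $g\in G$. The elements $\alpha y^l\alpha^{-1}$ ($\alpha\in G$, $l\ne0$) are reduced as written, hence pairwise distinct, so $\|f\#S\|_2=\|f\|_2\|S\|_2$. With $A=\sum_{r=1}^Lt_r\in\mathbb Z[G]$ and $h=\zeta\#S$, equation \eqref{eq:dW} becomes
\begin{equation}\label{eq:dW2}
\partial W=iW\,T,\qquad T=(A^*\zeta)\#S,\qquad\|T-S\|_2=\|A^*\zeta-1\|_2\|S\|_2,\qquad\|h\|_2=\|\zeta\|_2\|S\|_2.
\end{equation}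
The first-order problem is now a problem in $\ell^2(G)$: find $\zeta$ with both $\|\zeta\|_2$ and $\|A^*\zeta-1\|_2$ small.

\begin{remark}
The spacers are needed. For $W=x_1^L$ we have $A=\sum_{r=0}^{L-1}x_1^r$, which is the function $\sum_re^{ir\vartheta}$ of modulus at most $1/|\sin(\vartheta/2)|$ on the circle. Let $q$ be the spectral projection of $x_1$ for the arc $\pi/2\le|\vartheta|\le\pi$. Then $\tau(q)=1/2$ and $\|qA^*\|\le\sqrt2$, so $\|A^*\zeta-1\|_2\ge\|q(A^*\zeta-1)\|_2\ge 2^{-1/2}-\sqrt2\,\|\zeta\|_2$ for every $L$ and $\zeta$.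
\end{remark}

We choose $v_r=x_2^rx_3x_2^{-r}$. These elements are part of the standard basis of the kernel of the map $\langle x_2,x_3\rangle\to\mathbb Z$, $x_2\mapsto1$, $x_3\mapsto0$, so they are free, and $v_1,\dots,v_L,x_1$ are free. Multiplying a basis element by a word in the other basis elements preserves a basis. Hence $g_1,\dots,g_L,x_1$ are free. Replacing successively $g_{L-1}$ by $g_{L-1}t_{L-1}=t_{L-2}$, then $g_{L-2}$ by $t_{L-3}$, and so on, turns the basis $g_2,\dots,g_L$ into $t_1,\dots,t_{L-1}$. So the tails $t_1,\dots,t_{L-1}$ are free.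

\subsection{An approximate inverse of small norm}

\begin{lemma}\label{lem:inverse}
Let $L\ge2$, let $t_1,\dots,t_{L-1}$ be free elements of a group $G$, let $t_L=1$ and $A=\sum_{r=1}^Lt_r$. For every integer $D\ge1$ there is a finitely supported $\zeta\in\mathbb R[G]$ with $\|\zeta\|_2^2\le D/L$ and $\|A^*\zeta-1\|_2^2\le1/D$.
\end{lemma}

\begin{proof}
Call a sequence of indices in $\{1,\dots,L\}$ \emph{proper} if consecutive entries are distinct. Put $Q_0=1$ and
\[
P_m=\sum t_{r_0}t_{s_1}^{-1}t_{r_1}\cdots t_{s_m}^{-1}t_{r_m}\quad(m\ge0),\qquad Q_m=\sum t_{s_1}^{-1}t_{r_1}\cdots t_{s_m}^{-1}t_{r_m}\quad(m\ge1),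
\]
the sums running over the proper sequences $(r_0,s_1,\dots,r_m)$ and $(s_1,r_1,\dots,r_m)$. To see that no terms coincide, adjoin a free letter $z$ and put $w_r=zt_r$. Then $w_1,\dots,w_{L-1},w_L=z$ are free and $t_s^{-1}t_r=w_s^{-1}w_r$. The terms of $Q_m$ are $w_{s_1}^{-1}w_{r_1}\cdots w_{s_m}^{-1}w_{r_m}$, and the terms of $P_m$ are $z^{-1}$ times $w_{r_0}w_{s_1}^{-1}\cdots w_{r_m}$. For proper sequences these words in the $w_r$ are reduced. So the terms of all $P_m$ are pairwise distinct group elements, and so are the terms of all $Q_m$. Thus the $P_m$ are mutually orthogonal, the $Q_m$ are mutually orthogonal, and counting proper sequences gives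
\[
\|P_m\|_2^2=L(L-1)^{2m},\qquad\|Q_m\|_2^2=L(L-1)^{2m-1}\quad(m\ge1).
\]
Multiply $P_m$ on the left by $A^*=\sum_st_s^{-1}$. The terms with $s\ne r_0$ add up to $Q_{m+1}$. In the terms with $s=r_0$ the first two factors cancel, and each term of $Q_m$ arises once for each admissible $r_0$. Hence
\[
A^*P_0=L+Q_1,\qquad A^*P_m=(L-1)Q_m+Q_{m+1}\quad(m\ge1).
\]

The first guess $\zeta=P_0/L$ has $\|\zeta\|_2^2=1/L$, but $A^*\zeta-1=Q_1/L$ has squared norm $(L-1)/L$. Correct it by one term: for $\zeta=\frac1L\bigl(P_0-\frac{c}{L-1}P_1\bigr)$,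
\[
A^*\zeta-1=\frac{1-c}{L}Q_1-\frac{c}{L(L-1)}Q_2,\qquad\|A^*\zeta-1\|_2^2=\frac{L-1}L\bigl((1-c)^2+c^2\bigr).
\]
The choice $c=1$ only pushes the error one level out, while $c=1/2$ halves it by spreading it over two orthogonal levels. So we spread it evenly over $D$ levels. Let $c_m=1-m/D$ and
\[
\zeta=\frac1L\sum_{m=0}^{D-1}\frac{(-1)^mc_m}{(L-1)^m}\,P_m.
\]
In $A^*\zeta$ the coefficient of $Q_0$ is $1$. For $1\le m\le D$, the element $Q_m$ comes from $P_{m-1}$ and from $P_m$ (with $c_D=0$), and its coefficient is
\[
\frac{(-1)^{m-1}(c_{m-1}-c_m)}{L(L-1)^{m-1}}=\frac{(-1)^{m-1}}{DL(L-1)^{m-1}}.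
\]
Each level contributes $(L-1)/(LD^2)$ to $\|A^*\zeta-1\|_2^2$, so the total is at most $1/D$. Each $P_m$ contributes $c_m^2/L\le1/L$ to $\|\zeta\|_2^2$, so the total is at most $D/L$.
\end{proof}

\subsection{Integrating the derivation}

A derivation of $\mathbb C[\mathbb F]$ can only generate automorphisms of $P$ if it annihilates the trace. For instance $h=x_1+x_1^{-1}$ gives $\tau(\partial x_1)=i\ne0$. The form of the support of $\zeta\#S$ is what rules this out.

\begin{lemma}\label{lem:flow}
Let $h=h^*\in\mathbb C[\mathbb F]$ be supported on $\{\alpha y^l\alpha^{-1}:\alpha\in G,\ l\ne0\}$, and let $\partial$ be the derivation above. There are automorphisms $\beta_s$, $s\in\mathbb R$, of $P$ that fix $x_2,x_3,y$, with $\beta_0=\mathrm{id}$, such that for each $q\in\mathbb C[\mathbb F]$ the map $s\mapsto\beta_s(q)$ is norm-differentiable with derivative $\beta_s(\partial q)$.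
\end{lemma}

\begin{proof}
\emph{Step 1: $\tau\circ\partial=0$.} We have $\tau(\partial(ab))=\tau(\partial(a)b)+\tau(a\partial(b))=\tau(\partial(ba))$, so $\tau\circ\partial$ is constant on conjugacy classes, and it suffices to treat a cyclically reduced word $w$. An occurrence $w=w'x_1w''$ of $x_1$ contributes $\tau(w'ix_1hw'')=i\tau(h\,w''w'x_1)$. An occurrence $w=w'x_1^{-1}w''$ contributes $-i\tau(h\,x_1^{-1}w''w')$. The words $w''w'x_1$ and $x_1^{-1}w''w'$ are cyclic rotations of $w$, hence cyclically reduced; the first ends in $x_1$, the second begins with $x_1^{-1}$. If $\tau(hv)\ne0$ for a group element $v$, then $v^{-1}$ lies in the support of $h$, so $v=\alpha y^l\alpha^{-1}$ with $l\ne0$. This is cyclically reduced only for $\alpha=1$, and $y^l$ neither ends in $x_1$ nor begins with $x_1^{-1}$. So every contribution vanishes.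

\emph{Step 2: the differential equation.} For $X\in P$ let $h(X)$ be obtained from $h$ by substituting $X$ for $x_1$ and $X^*$ for $x_1^{-1}$ in each reduced word. The substitution sends $w^{-1}$ to the adjoint of the image of $w$, so $h(X)^*=h(X)$. Consider $X'=iXh(X)$, $X(0)=x_1$, in the real Banach space $P$. The right side is a polynomial in $X$ and $X^*$, so it is bounded and Lipschitz on bounded sets, and there is a unique local solution. Along it $(XX^*)'=iXh(X)X^*-iXh(X)X^*=0$, so $XX^*=1$ and $X(s)$ is unitary. The solution stays in the unit ball and therefore exists for all $s\in\mathbb R$. Let $\beta_s:\mathbb C[\mathbb F]\to P$ be the $*$-homomorphism with $x_1\mapsto X(s)$ that fixes $x_2,x_3,y$. Then $h(X(s))=\beta_s(h)$, so $\frac d{ds}\beta_s(q)=\beta_s(\partial q)$ holds for $q=x_1$, for $q=x_1^{-1}$ by taking adjoints, and for the other generators. By the Leibniz rule it holds for all $q$.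

\emph{Step 3: $\beta_s$ preserves $\tau$.} Step 1 controls derivatives at $s=0$ only, so we use analyticity. Fix a word $w$ of length $l$ and let $f(s)=\tau(\beta_s(w))$; then $f^{(j)}(s)=\tau(\beta_s(\partial^jw))$. Let $\|\cdot\|_1$ be the $\ell^1$-norm on $\mathbb C[\mathbb F]$ and let $d\ge1$ bound the lengths of the words in $h$. The derivative of a word of length at most $n$ has $\ell^1$-norm at most $n\|h\|_1$ and consists of words of length at most $n+d$. Since $|\tau(\beta_s(g))|\le1$ for $g\in\mathbb F$ and $l+id\le(i+1)(l+d)$,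
\[
|f^{(j)}(s)|\le\|\partial^jw\|_1\le\|h\|_1^j\,l(l+d)\cdots(l+(j-1)d)\le\bigl(\|h\|_1(l+d)\bigr)^jj!\qquad(s\in\mathbb R).
\]
So $f$ is real-analytic on $\mathbb R$. For $j\ge1$, $f^{(j)}(0)=\tau(\partial(\partial^{j-1}w))=0$, so $f$ is constant. Thus $\beta_s$ preserves $\tau$ and extends to a normal trace-preserving endomorphism of $P$.

\emph{Step 4: $\beta_s$ is invertible.} The extension is norm-continuous and fixes $x_2,x_3,y$, so $\beta_s(h(X))=h(\beta_s(X))$ and $t\mapsto\beta_s(X(t))$ solves the equation with initial value $X(s)$. So does $t\mapsto X(s+t)$. By uniqueness $\beta_s\beta_t(x_1)=\beta_{s+t}(x_1)$, hence $\beta_s\beta_t=\beta_{s+t}$, and $\beta_{-s}$ is the inverse of $\beta_s$.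
\end{proof}

\begin{proof}[Proof of Proposition \ref{prop:word}]
Let $\eta=\varepsilon/3$. Choose integers $D\ge\eta^{-2}$ and $L\ge\max(2,D\eta^{-2})$, form $W$, $t_r$, $A$ as above, and take $\zeta$ from Lemma \ref{lem:inverse}, so that $\|\zeta\|_2\le\eta$ and $\|A^*\zeta-1\|_2\le\eta$. Identify $L\langle y\rangle$ with $L^\infty$ of the circle and let $Y$ be the argument function with values in $(-\pi,\pi]$. Then $y=e^{iY}$, $\tau(Y)=0$ and $\|Y\|_2=\pi/\sqrt3\le2$. Let $S\in\mathbb C[\langle y\rangle]$ be a symmetric partial Fourier sum of $Y$ with $\|S-Y\|_2\le\eta$. It is self-adjoint and centered, and $\|S\|_2\le2$. Put $h=\zeta\#S$. By \eqref{eq:dW2}, $\|h\|_2\le2\eta$ and $\|T-S\|_2\le2\eta$.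

Let $\beta_s$ be given by Lemma \ref{lem:flow} and $\beta=\beta_1$. Since $\beta_s$ is $\|\cdot\|_2$-isometric,
\[
\|\beta(x_1)-x_1\|_2\le\int_0^1\|\beta_s(ix_1h)\|_2\,ds=\|h\|_2\le2\eta.
\]
Let $Z(s)=\beta_s(W)e^{-isS}$. Because $\beta_s$ fixes $y$, it fixes $S$, and
\[
Z'(s)=\beta_s(iWT)e^{-isS}-i\beta_s(W)Se^{-isS}=i\beta_s(W)\beta_s(T-S)e^{-isS}.
\]
So $\|Z'(s)\|_2\le2\eta$, and $\|\beta(W)-We^{iS}\|_2=\|Z(1)-Z(0)\|_2\le2\eta$. Finally $S$ and $Y$ are real functions on the circle, so $\|e^{iS}-y\|_2\le\|S-Y\|_2\le\eta$.
\end{proof}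

We use the proposition in the following form.

\begin{corollary}\label{cor:word}
For each $\varepsilon>0$ there are a word $W_\varepsilon\in G$ and an automorphism $\alpha_\varepsilon$ of $P$ fixing $x_2,x_3$, with $\|\alpha_\varepsilon(x_1)-x_1\|_2\le\varepsilon$ and $\|\alpha_\varepsilon(W_\varepsilon)-y\|_2\le\varepsilon$.
\end{corollary}

\begin{proof}
Take $W,\beta$ from Proposition \ref{prop:word}, and let $\nu$ be the group automorphism that fixes $x_1,x_2,x_3$ and sends $y$ to $W^{-1}y$. Put $W_\varepsilon=W$ and $\alpha_\varepsilon=\nu\beta$. Since $\nu$ is isometric with $\nu(x_1)=x_1$ and $\nu(Wy)=y$, both estimates follow.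
\end{proof}

The corollary can be read in two ways, and both are used below. It \emph{links} the word $W_\varepsilon$ to the free letter $y$ while almost fixing $x_1,x_2,x_3$. And it produces a new free basis $\alpha_\varepsilon(x_1),x_2,x_3,\alpha_\varepsilon(y)$ of $P$ whose first three members generate an algebra that contains all four old letters up to $\varepsilon$; the fourth member is a \emph{spare letter}. We fix one pair $(W_\varepsilon,\alpha_\varepsilon)$ for each $\varepsilon$.

\section{Proof of the density theorem}\label{sec:density}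

Let $N=L(\mathbb F_9)*C$ be as in Theorem \ref{thm:density}.

\subsection{The group in which to apply Baire's theorem}

Give $\operatorname{Aut}_C(N)$ the topology of pointwise $\|\cdot\|_2$-convergence. This is the strong topology on the corresponding unitaries of $L^2(N)$. The unitary group of a separable Hilbert space is a Polish group in the strong topology; this is where separability of $C$ enters. The subgroup $\operatorname{Aut}_C(N)$ is closed. Indeed, suppose the unitaries of $\theta_n$ converge strongly to a unitary $U$; then the inverses converge strongly to $U^*$. For $x\in N$ the sequence $\theta_n(x)$ is bounded in norm and $\|\cdot\|_2$-convergent, so its limit $\theta(x)$ lies in $N$. The map $\theta$ is linear, $*$-preserving and trivial on $C$, and it is multiplicative because $\|\theta_n(x)\theta_n(y)-\theta(x)\theta(y)\|_2\le\|x\|\,\|\theta_n(y)-\theta(y)\|_2+\|y\|\,\|\theta_n(x)-\theta(x)\|_2$. The same argument for $\theta_n^{-1}$ gives its inverse. So $\operatorname{Aut}_C(N)$ is Polish.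

For $\theta\in\operatorname{Aut}_C(N)$ we call $b=\theta(a)=(\theta(a_1),\dots,\theta(a_9))$ its \emph{frame}; $N$ is the free product of $C$ and the algebras $L\langle b_i\rangle$.

As in Example \ref{ex:toy}, we must show that near a given $\omega$ there is $\theta$ with $\theta(w)\approx wv$ for some $w\in\mathbb F_3$, where $v\in\mathcal U(N)$ is prescribed. Writing $\theta=\omega\gamma$, we need $\gamma$ close to the identity on a finite set $E$ with $\gamma(w)\approx\omega^{-1}(w)\,\omega^{-1}(v)$. So $\gamma$ has to carry the word $w$ in the frame $a$ to the same word in the frame $\omega^{-1}(a)$, times a given unitary. Suppose the two frames had a common letter $z$ such that $E$ and the given unitary lie, approximately, in the free complement of $z$ in each frame. Then we could link $w$ to $z$ in the first frame, shear $z$, and link back in the second frame. Such a $z$ can be produced by Corollary \ref{cor:word} if the frames have four letters in common outside the positions $1,2,3$. Two arbitrary frames have nothing in common, so we work in the group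 of those automorphisms that can be reached by a chain of such moves.

Call $\varphi\in\operatorname{Aut}_C(N)$ \emph{elementary} if it fixes at least four of $a_4,\dots,a_9$. Inverses of elementary automorphisms are elementary. Let $\mathcal G_0$ be the group they generate and $\mathcal G$ its closure in $\operatorname{Aut}_C(N)$, a Polish group. We use two kinds of elementary automorphisms.
\begin{itemize}
\item For distinct indices $i_1,i_2,i_3,j$, let $\alpha_\varepsilon[i_1i_2i_3;j]$ act as $\alpha_\varepsilon$ on $L\langle a_{i_1},a_{i_2},a_{i_3},a_j\rangle$, with $x_n=a_{i_n}$ and $y=a_j$, and fix $C$ and the other $a_i$. Among the $a_i$ it moves only $a_{i_1}$ and $a_j$. So it is elementary if $(i_1,i_2,i_3)=(1,2,3)$ and $j\ge4$, and also if all four indices lie in $\{4,\dots,9\}$.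
\item For $1\le j\le9$ let $R_j$ be generated by $C$ and the $a_i$, $i\ne j$. For $v\in\mathcal U(R_j)$ the shear $\chi_{j,v}$ of Lemma \ref{lem:shear} fixes $R_j$ and sends $a_j$ to $a_jv$. It is elementary.
\end{itemize}
Their conjugates by elements of $\mathcal G_0$ lie in $\mathcal G_0$. This explains the number $9=3+4+2$: three letters carry the word, four are shared, and the automorphism that creates the spare letter moves two letters among $a_4,\dots,a_9$ and must still fix four of them.

Put $w_\eta=W_\eta(a_1,a_2,a_3)\in\mathbb F_3$. It depends only on $\eta$.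

\subsection{Frames with four common letters}

\begin{lemma}\label{lem:transport}
Let $\theta,\theta'\in\mathcal G_0$ and $I\subset\{4,\dots,9\}$ with $|I|=4$ and $\theta(a_i)=\theta'(a_i)$ for $i\in I$. Let $E\subset N$ be finite, $v\in\mathcal U(N)$ and $\varepsilon>0$. There is $\eta_0>0$ such that for every $0<\eta\le\eta_0$ there is $\gamma\in\mathcal G_0$ with
\[
\|\gamma(e)-e\|_2\le\varepsilon\quad(e\in E),\qquad\|\gamma(\theta(w_\eta))-\theta'(w_\eta)v\|_2\le\varepsilon.
\]
\end{lemma}

\begin{proof}
Let $b=\theta(a)$, $b'=\theta'(a)$, $I=\{i_1,i_2,i_3,j\}$, $\rho=\varepsilon/8$. We may assume $v\in E$. By a \emph{polynomial} we mean a finite sum of products of elements of $C$ and letters $X_i^{\pm1}$, $1\le i\le9$. The values of polynomials at a frame are $\|\cdot\|_2$-dense in $N$, so for $e\in E$ there are polynomials $q_e,q_e'$ with $\|q_e(b)-e\|_2\le\rho/2$ and $\|q_e'(b')-e\|_2\le\rho/2$. Replacing letters one at a time, and using $\|d^{-1}-d'^{-1}\|_2=\|d-d'\|_2$ for unitaries, we find $K\ge1$ with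
\[
\|q(d)-q(d')\|_2\le K\sum_i\|d_i-d_i'\|_2
\]
for all $9$-tuples $d,d'$ of unitaries in $N$ and all $q$ among the $q_e,q_e'$. Put $\varepsilon_1=\rho/(4K)$ and $\eta_0=\rho/K\le\rho$, and let $0<\eta\le\eta_0$.

\emph{Step 1: a common spare letter.} Let $\alpha_0=\alpha_{\varepsilon_1}[i_1i_2i_3;j]$, and let $\tilde b,\tilde b'$ be the frames of $\theta_1=\theta\alpha_0$ and $\theta_1'=\theta'\alpha_0$, both in $\mathcal G_0$. Then $\tilde b_i=b_i$ and $\tilde b_i'=b_i'$ for $i\notin\{i_1,j\}$. For $i\in I$ the element $\alpha_0(a_i)$ lies in the algebra generated by the $a_n$, $n\in I$, on which $\theta$ and $\theta'$ agree; so $\tilde b_i=\tilde b_i'$. Put $z=\tilde b_j=\tilde b_j'$. Let $Q=\theta_1(R_j)$, the algebra generated by $C$ and the $\tilde b_i$, $i\ne j$. Define a tuple $\hat b$ of unitaries of $Q$ by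
\[
\hat b_i=\tilde b_i\quad(i\ne j),\qquad\hat b_j=W_{\varepsilon_1}(\tilde b_{i_1},\tilde b_{i_2},\tilde b_{i_3})=\theta\alpha_0\bigl(W_{\varepsilon_1}(a_{i_1},a_{i_2},a_{i_3})\bigr).
\]
By Corollary \ref{cor:word}, $\|\hat b_i-b_i\|_2\le\varepsilon_1$ for $i\in\{i_1,j\}$, and $\hat b_i=b_i$ otherwise. So $q_e(\hat b)\in Q$ and $\|q_e(\hat b)-e\|_2\le\rho/2+2K\varepsilon_1=\rho$. The same definitions with primes give $Q'=\theta_1'(R_j)$ and $\hat b'$ with $q_e'(\hat b')\in Q'$ and $\|q_e'(\hat b')-e\|_2\le\rho$.

\emph{Step 2: links to $z$.} Let $\alpha=\theta_1\,\alpha_\eta[123;j]\,\theta_1^{-1}\in\mathcal G_0$. Since $i_1,j\ge4$, the automorphisms $\theta$ and $\theta_1$ agree on $\mathbb F_3$, so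
\[
\|\alpha(\theta(w_\eta))-z\|_2=\|\alpha_\eta[123;j](w_\eta)-a_j\|_2\le\eta.
\]
The link $\alpha$ may move $z$ a lot, and this is why $E$ was approximated without using $z$. It fixes $C$ and $\tilde b_i$ for $i\ne1,j$, and moves $\tilde b_1$ by at most $\eta$. Hence it fixes $\hat b_i$ for $i\ne1,j$; it fixes $\hat b_j$, a word in $\tilde b_{i_1},\tilde b_{i_2},\tilde b_{i_3}$, because $i_1,i_2,i_3\notin\{1,j\}$; and it moves $\hat b_1$ by at most $\eta$. As $\alpha(q_e(\hat b))=q_e(\alpha(\hat b))$, we get $\|\alpha(q_e(\hat b))-q_e(\hat b)\|_2\le K\eta\le\rho$, and so $\|\alpha(e)-e\|_2\le3\rho$. The same argument with primes shows that $\alpha'=\theta_1'\,\alpha_\eta[123;j]\,\theta_1'^{-1}\in\mathcal G_0$ satisfies $\|\alpha'(\theta'(w_\eta))-z\|_2\le\eta$ and $\|\alpha'(e)-e\|_2\le3\rho$ for $e\in E$.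

\emph{Step 3: the shear.} Since $v\in E$ is within $\rho$ of $Q'$, Lemma \ref{lem:unitaries}(b) gives $\tilde v\in\mathcal U(Q')$ with $\|\tilde v-v\|_2\le3\rho$. Let $v_0=\theta_1'^{-1}(\tilde v)\in\mathcal U(R_j)$ and $\chi=\theta_1'\chi_{j,v_0}\theta_1'^{-1}\in\mathcal G_0$. Then $\chi(z)=z\tilde v$ and $\chi$ fixes $Q'$, so $\|\chi(e)-e\|_2\le2\rho$ for $e\in E$.

\emph{Step 4: composition.} Let $\gamma=\alpha'^{-1}\chi\alpha\in\mathcal G_0$. Up to small errors it acts as
\[
\theta(w_\eta)\ \stackrel{\alpha}{\longmapsto}\ z\ \stackrel{\chi}{\longmapsto}\ z\tilde v\ \stackrel{\alpha'^{-1}}{\longmapsto}\ \theta'(w_\eta)v.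
\]
All maps are isometric, so $\|\gamma(e)-e\|_2\le3\rho+2\rho+3\rho=\varepsilon$. Also $\gamma(\theta(w_\eta))$ is within $\eta$ of $\alpha'^{-1}(z)\alpha'^{-1}(\tilde v)$, where $\|\alpha'^{-1}(z)-\theta'(w_\eta)\|_2\le\eta$ and
\[
\|\alpha'^{-1}(\tilde v)-v\|_2=\|\tilde v-\alpha'(v)\|_2\le\|\tilde v-v\|_2+\|v-\alpha'(v)\|_2\le6\rho.
\]
The total error is at most $2\eta+6\rho\le\varepsilon$.
\end{proof}

\subsection{The Baire argument}

\begin{proof}[Proof of Theorem \ref{thm:density}]
For $v\in\mathcal U(N)$ and $\varepsilon>0$ let $O_{v,\varepsilon}$ be the set of $\theta\in\mathcal G$ with $\|g^{-1}\theta(g)-v\|_2<\varepsilon$ for some $g\in\mathbb F_3$. It is open. Any $\theta$ in the intersection of the sets $O_{v,1/n}$, with $v$ in a countable dense subset of $\mathcal U(N)$ and $n\ge1$, has the required property. By Baire's theorem it suffices to show that each $O_{v,\varepsilon}$ is dense in $\mathcal G$, and for this that it accumulates at every $\omega\in\mathcal G_0$.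

Let $E\subset N$ be finite and $0<\varepsilon'<\varepsilon$. Write $\omega^{-1}=\varphi_1\cdots\varphi_T$ with $\varphi_t$ elementary and $T\ge1$, and put $\theta_t=\varphi_1\cdots\varphi_t$, so $\theta_0=\mathrm{id}$ and $\theta_T=\omega^{-1}$. Since $\varphi_t$ fixes $a_i$ for $i$ in a four-element set $I_t\subset\{4,\dots,9\}$, the automorphisms $\theta_{t-1}$ and $\theta_t=\theta_{t-1}\varphi_t$ agree on these $a_i$. Apply Lemma \ref{lem:transport} to each pair $(\theta_{t-1},\theta_t)$ with the set $E$, the tolerance $\varepsilon'/T$, and the unitary $v_t$, where $v_t=1$ for $t<T$ and $v_T=\omega^{-1}(v)$. The lemma holds for all small $\eta$, so one $\eta$, and hence one word $w=w_\eta$, serves for all $t$. We obtain $\gamma_t\in\mathcal G_0$ that move $E$ by at most $\varepsilon'/T$ and satisfy $\|\gamma_t(\theta_{t-1}(w))-\theta_t(w)v_t\|_2\le\varepsilon'/T$. The $\gamma_t$ are isometric, so the errors add, and $\gamma=\gamma_T\cdots\gamma_1$ satisfies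
\[
\|\gamma(e)-e\|_2\le\varepsilon'\quad(e\in E),\qquad\|\gamma(w)-\omega^{-1}(w)\,\omega^{-1}(v)\|_2\le\varepsilon'.
\]
Applying $\omega$, we see that $\theta=\omega\gamma\in\mathcal G_0$ has $\|\theta(e)-\omega(e)\|_2\le\varepsilon'$ on $E$ and $\|\theta(w)-wv\|_2\le\varepsilon'<\varepsilon$. So $\theta\in O_{v,\varepsilon}$, and $\theta$ is as close to $\omega$ as desired.
\end{proof}

\section{Amplification and the end of the proof}\label{sec:amp}

\begin{proposition}\label{prop:amp}
Let $\Gamma$ be a countable group with the Haagerup property acting outerly on a separable II$_1$ factor $N$, and suppose $N\subset M=N\rtimes\Gamma$ is rigid. Let $m\ge1$, $N_m=M_m(\mathbb C)\otimes N$, $M_m=M_m(\mathbb C)\otimes M$, and let $p\in N_m$ be a nonzero projection. Then $\hat N=pN_mp\subset\hat M=pM_mp$ is a regular HT core.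
\end{proposition}

\begin{proof}
Let $\tau_m$ be the normalized trace on $M_m$ and $e_{ij}$ the matrix units. Split $1-p$ into finitely many projections of $N_m$ of trace at most $\tau_m(p)$. Each is equivalent to a subprojection of $p$. So there are partial isometries $v_1=p,v_2,\dots,v_l\in N_m$ with $v_i^*v_i\le p$ and $\sum_iv_iv_i^*=1$. Their ranges are orthogonal: $v_i^*v_j=0$ for $i\ne j$, and in particular $pv_i=0$ for $i\ne1$.

\emph{Irreducibility.} An element of $N_m'\cap M_m$ commutes with $M_m(\mathbb C)\otimes1$, so it lies in $1\otimes M$, and then in $1\otimes(N'\cap M)=\mathbb C$ by Proposition \ref{prop:crossed}(a). Let $x\in\hat N'\cap\hat M$ and $X=\sum_iv_ixv_i^*$. For $y\in N_m$ we have $v_j^*yv_i\in\hat N$, so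
\[
yX=\sum_{i,j}v_j(v_j^*yv_i)xv_i^*=\sum_{i,j}v_jx(v_j^*yv_i)v_i^*=Xy.
\]
Hence $X$ is a scalar and $x=pXp\in\mathbb Cp$.

\emph{Regularity.} The unitary $\bar u_g=1\otimes u_g$ normalizes $N_m$, and $\bar u_gp\bar u_g^*\in N_m$ has the same trace as $p$. Choose a unitary $w_g\in N_m$ that conjugates it to $p$. Then $z_g=w_g\bar u_g$ commutes with $p$ and normalizes $N_m$, so $pz_g$ is a unitary of $\hat M$ that normalizes $\hat N$. The span of the spaces $N_m\bar u_g=N_mz_g$ is weakly dense in $M_m$, and $pN_mz_gp=\hat Nz_g$. So the span of the $\hat Nz_g$ is weakly dense in $\hat M$.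

\emph{Property H.} Let $\varphi_j$ and $\Phi_j$ be as in the proof of Proposition \ref{prop:crossed}(c). The maps $\mathrm{id}\otimes\Phi_j$ are unital and $N_m$-bimodular, so they map $\hat M$ to itself and fix $p$. The restrictions are unital, trace-preserving, completely positive and $\hat N$-bimodular, and tend to the identity pointwise in $\|\cdot\|_2$. They multiply $\hat Nz_g\subset N_m\bar u_g$ by $\varphi_j(g)$. The closures of the $\hat Nz_g$ are mutually orthogonal and span $L^2(\hat M)$, and the projection onto the $g$-th one is $(pz_g)e_{\hat N}(pz_g)^*$, of trace $1$. So the induced operator is the norm-convergent sum $\sum_g\varphi_j(g)(pz_g)e_{\hat N}(pz_g)^*\in\mathcal J(\langle\hat M,\hat N\rangle)$.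

\emph{Rigidity of $N_m\subset M_m$.} Let $\varepsilon_1>0$, and let $F_1\subset M$, $\delta_1>0$ be given by rigidity of $N\subset M$ for $\varepsilon_1$. Let $F$ consist of $1$, the $e_{ij}\otimes1$, and the $e_{11}\otimes x$ with $x\in F_1$. Let $0<\delta\le\delta_1/\sqrt m$, let $\phi$ be regular on $M_m$ with $\|\phi(x)-x\|_2\le\delta$ on $F$, and let $\xi$ be its vector from Lemma \ref{lem:bimodule}. Define a completely positive map $\phi_{11}$ on $M$ by $e_{11}\otimes\phi_{11}(x)=e_{11}\phi(e_{11}\otimes x)e_{11}$. Then $\phi_{11}(1)\le1$ because $e_{11}\phi(e_{11})e_{11}\le e_{11}$, and for $x\ge0$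
\[
\tau(\phi_{11}(x))\le m\,\tau_m(\phi(e_{11}\otimes x))\le m\,\tau_m(e_{11}\otimes x)=\tau(x).
\]
So $\phi_{11}$ is regular. Also $\|\phi_{11}(x)-x\|_2\le\sqrt m\,\|\phi(e_{11}\otimes x)-e_{11}\otimes x\|_2\le\delta_1$ on $F_1$. Hence $\|\phi_{11}(b)-b\|_2\le\varepsilon_1$ for $b$ in the unit ball of $N$. For such $b$ and $x=e_{11}\otimes b$, (R1) gives
\[
\|[x,\xi]\|^2\le2\operatorname{Re}\tau_m\bigl(e_{11}(x-\phi(x))e_{11}x^*\bigr)=\tfrac2m\operatorname{Re}\tau\bigl((b-\phi_{11}(b))b^*\bigr)\le2\varepsilon_1,
\]
and also $\|[e_{ij},\xi]\|\le\sqrt{2\delta}$. Applying (R0) to $e_{ij}\otimes b=e_{i1}(e_{11}\otimes b)e_{1j}$ gives $\|[e_{ij}\otimes b,\xi]\|\le2\sqrt{2\delta}+\sqrt{2\varepsilon_1}$. An element $X$ of the unit ball of $N_m$ is a sum of $m^2$ terms $e_{ij}\otimes b_{ij}$ with $\|b_{ij}\|\le1$. By (R2),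
\[
\|\phi(X)-X\|_2^2\le2\delta+2m^2\bigl(2\sqrt{2\delta}+\sqrt{2\varepsilon_1}\bigr),
\]
which is as small as we wish for small $\varepsilon_1$ and $\delta$.

\emph{Rigidity of $\hat N\subset\hat M$.} We compute traces and $2$-norms on $\hat M$ with $\tau_m$; this changes the normalized ones by constant factors only. For $\phi$ regular on $\hat M$ put $\Phi(x)=\sum_{i,j}v_i\phi(v_i^*xv_j)v_j^*$ for $x\in M_m$. This is the composition of the completely positive maps $x\mapsto[v_i^*xv_j]$, $\mathrm{id}\otimes\phi$ and $[y_{ij}]\mapsto\sum_{i,j}v_iy_{ij}v_j^*$. Since $\phi(v_i^*v_i)\le\phi(p)\le p$, we have $\Phi(1)=\sum_iv_i\phi(v_i^*v_i)v_i^*\le\sum_iv_iv_i^*=1$. For $x\ge0$,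
\[
\tau_m(\Phi(x))=\sum_i\tau_m\bigl(v_i^*v_i\,\phi(v_i^*xv_i)\bigr)\le\sum_i\tau_m(v_i^*xv_i)=\tau_m(x).
\]
So $\Phi$ is regular. From $x=\sum_{i,j}v_i(v_i^*xv_j)v_j^*$ we get $\|\Phi(x)-x\|_2\le\sum_{i,j}\|\phi(v_i^*xv_j)-v_i^*xv_j\|_2$. Given $\varepsilon>0$, take $F$, $\delta$ for $N_m\subset M_m$. If $\phi$ moves the finitely many elements $v_i^*xv_j$, $x\in F$, by at most $\delta/l^2$, then $\Phi$ moves $F$ by at most $\delta$, hence the unit ball of $N_m$ by at most $\varepsilon$. For $b\in\hat N$ we have $v_i^*bv_j=0$ unless $i=j=1$, so $\Phi(b)=\phi(b)$. Thus $\phi$ moves the unit ball of $\hat N$ by at most $\varepsilon$.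
\end{proof}

\begin{proof}[Proof of Theorems \ref{thm:A} and \ref{thm:B}]
Let $k_0=p+1$, which depends only on the generating set of $\operatorname{Aut}(\mathbb F_5)$, and let $N\subset M=N\rtimes\mathbb F_k$ be as in Section \ref{sec:action}. The action is outer by Lemma \ref{lem:outer}, and $M$ acts on the separable space $L^2(M)$. By Proposition \ref{prop:crossed}, $N$ is a regular core and $M$ has property H relative to $N$. By Proposition \ref{prop:rigid} the inclusion is rigid. This is the first assertion of Theorem \ref{thm:B}, and Proposition \ref{prop:amp} gives the second. For $C_0=\mathbb C$, formula \eqref{eq:compression} reads $L(\mathbb F_{11})^t\cong L(\mathbb F_{1+10/t^2})$, and $t=\sqrt{10/(r-1)}$ yields $L(\mathbb F_r)$ for every $1<r<\infty$. For $C_0=L(\mathbb F_\infty)$ we have $N\cong L(\mathbb F_\infty)$. This proves Theorem \ref{thm:B}. All these cores are regular, so taking $r=n$ proves Theorem \ref{thm:A}. For $11\le n<\infty$ no amplification is needed: $C_0=\mathbb C$ gives $n=11$, and $C_0=L(\mathbb F_{n-11})$, with $\mathbb F_1=\mathbb Z$,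 gives $N\cong L(\mathbb F_n)$ for $n\ge12$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{DR}
Dykema; R\u{a}dulescu, 1994.

\bibitem{Haa75}
Haagerup, \emph{The standard form of von Neumann algebras}, Math. Scand. 37 (1975).

\bibitem{Haa79}
Haagerup, 1979.

\bibitem{KNO}
Kaluba, Nowak, Ozawa, Math. Ann. 375 (2019).

\bibitem{PopaBetti}
Sorin Popa, \emph{On a class of type II$_1$ factors with Betti numbers invariants}.

\bibitem{Popa04}
Sorin Popa, \emph{A Unique Decomposition Result for HT Factors with Torsion Free Core}, arXiv:math/0401138 (2004).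

\end{thebibliography}
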